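# Closed balls closing in on a point: metrics, close pairs and countable dimension

Throughout, all spaces are metrizable, and a metric on a space $X$ means a metric that induces the given topology of $X$. We write $\overline G$ for the closure of $G$, $I=[0,1]$, and $I^\omega$ for the Hilbert cube.

## 1. The tree of closed balls and its dead ends

Let $X$ be a separable metrizable space with a metric $\rho$, let $D$ be a countable dense subset, and let $\varepsilon_1,\varepsilon_2,\dots>0$.

**Definition 1 (the tree).** Let $\mathcal S$ be the set of all finite sequences
$$s=((y_1,r_1),\dots,(y_n,r_n)),\qquad n\ge 0,$$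
such that $y_i\in D$, the $r_i$ are positive rationals with $r_1\ge\dots\ge r_n$ and $r_i\le\varepsilon_i$, and $\rho(y_i,y_j)>r_i$ whenever $i<j$. For $s\in\mathcal S$ put
$$G_s=\{z\in X:\rho(z,y_i)>r_i \text{ for all } i\le n\},$$
$$P_s=\{x\in X:\rho(x,y_i)\le r_i\text{ for all } i\le n\}\cap\overline{G_s}.$$

Think of $s$ as a list of closed balls $\{z:\rho(z,y_i)\le r_i\}$, no center lying in an earlier ball. The set $G_s$ is what remains of $X$ after the balls are removed; it is open. A point $x$ belongs to $P_s$ when it lies in all the balls and can still be approached from outside all of them. For the empty sequence, $G_\emptyset=P_\emptyset=X$. The set $\mathcal S$ is countable, because $D$ and the rationals are.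

A one-step extension of $s$ is a sequence $s^\frown(y,r)\in\mathcal S$. From the definition, $s^\frown(y,r)\in\mathcal S$ if and only if $y\in D\cap G_s$ and $r$ is a positive rational with $r\le\varepsilon_{n+1}$ and, if $n\ge1$, $r\le r_n$.

**Definition 2 (dead ends).** For $s\in\mathcal S$ let
$$Z_s=P_s\setminus\bigcup\{P_t:t\in\mathcal S\text{ is a one-step extension of }s\},\qquad Z=\bigcup_{s\in\mathcal S}Z_s.$$

A point of $Z_s$ has arrived at $s$ and cannot move one step further.

**Example 1 (the line).** Let $X=\mathbb R$ with the usual metric and $D=\mathbb Q$. For $s=((y,r))$ the set $P_s$ is the closed interval $[y-r,y+r]$ intersected with the closure of its complement, so $P_s=\{y-r,y+r\}$. These are rational points. Every rational $q$ occurs: take a rational $r\le\varepsilon_1$ and $y=q-r$. Hence $Z_\emptyset=\mathbb R\setminus\mathbb Q$.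

For a sequence of length two, $P_s=\emptyset$. Say $y_2>y_1+r_1$; the other case is symmetric. If the two intervals are disjoint, no point lies in both. If they meet, their union is an interval. Since $y_2-r_2>y_1+r_1-r_2\ge y_1$, its left end is $y_1-r_1$, and its right end is $y_2+r_2$. Only these two points of the union are in $\overline{G_s}$. But $y_1-r_1<y_1<y_2-r_2$, so the left end is not in the second interval, and $y_2+r_2>y_1+r_1$, so the right end is not in the first. Thus $P_s=\emptyset$, and consequently $Z_{((y,r))}=\{y-r,y+r\}$. The nonempty dead-end sets are the irrationals and countably many two-point sets of rationals. In particular $Z=\mathbb R$, and the tree has cut the line into zero-dimensional pieces.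

The construction serves two purposes. A point that is never stuck follows an infinite branch, and the centers along this branch form a sequence that converges to $x$ as fast as we like while the terms stay far from each other compared with their distances to $x$. A point that gets stuck lies in one of countably many sets $Z_s$, and each $Z_s$ will turn out to be zero-dimensional, for every metric $\rho$. So if $X$ is too large to be a countable union of zero-dimensional sets, some point has such a sequence, whatever the metric. The next section says which question this answers.

## 2. Good points, bad sequences, and property (∗)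

The following theorem is from Yasunao Hattori, "Special metrics", arXiv:math/0204130 (2002). Every metrizable space $X$ admits a metric $\rho_3$ with the property

(c) for every $x\in X$ and every sequence $y_1,y_2,\dots$ in $X$ with $\rho_3(x,y_i)\ge\delta$ for infinitely many $y_i$ for some $\delta>0$, there are distinct indices $i,j$ with $\rho_3(y_i,y_j)\le\rho_3(x,y_i)$.

The question is whether the condition on $\delta$ can be dropped: does every metrizable space admit a metric in which every point $x$ and every sequence $(y_i)$ whatsoever have such a pair?

**Definition 3.** Let $\rho$ be a metric on $X$. A point $x\in X$ is *good* if for every sequence $y_1,y_2,\dots$ in $X$ there are $i\ne j$ with $\rho(y_i,y_j)\le\rho(x,y_i)$. The metric has property (∗) if all points are good.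

A sequence shows that $x$ is not good when $\rho(y_i,y_j)>\rho(x,y_i)$ for all $i\ne j$. Exchanging $i$ and $j$, we see that this is the same as
$$\rho(y_i,y_j)>\max\{\rho(x,y_i),\rho(x,y_j)\}\qquad\text{for all } i\ne j. \tag{1}$$
We call such a sequence *bad for $x$*.

**Example 2 (Euclidean spaces have (∗)).** Let $X=\mathbb R^n$ with the Euclidean metric, let $(y_i)$ be bad for $x$, and let $r_i=|x-y_i|$. If $r_i=0$, then $|y_i-y_j|=r_j$, against (1). So $r_i>0$. Let $\theta$ be the angle at $x$ between $y_i-x$ and $y_j-x$, with $r_i\ge r_j$. If $\theta\le60^\circ$, then
$$|y_i-y_j|^2=r_i^2+r_j^2-2r_ir_j\cos\theta\le r_i^2+r_j^2-r_ir_j\le r_i^2,$$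
against (1). So the unit vectors $(y_i-x)/r_i$ make pairwise angles greater than $60^\circ$, and their pairwise distances exceed $1$. The unit sphere is compact and cannot contain infinitely many such points. Hence every point is good.

**Example 3 (the usual metric on $I^\omega$ fails).** Take $\rho(a,b)=\sup_{k\ge1}2^{-k}|a_k-b_k|$ on $I^\omega$ and $x=(\tfrac12,\tfrac12,\dots)$. Define $y_i$ by giving $y_i-x$ the coordinates $-2^{k-i-1}$ for $k<i$, $+\tfrac12$ for $k=i$, and $0$ for $k>i$. All these numbers have absolute value at most $\tfrac12$, so $y_i\in I^\omega$. The coordinates $k\le i$ each contribute exactly $2^{-i-1}$, so $\rho(x,y_i)=2^{-i-1}$. For $i<j$, the coordinate $k=i$ gives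
$$\rho(y_i,y_j)\ge2^{-i}\left(\tfrac12+2^{i-j-1}\right)=2^{-i-1}+2^{-j-1}.$$
So $(y_i)$ is bad for $x$.

**Remark 1 (total boundedness handles the distant terms).** Every totally bounded metric has property (c): if $\rho(x,y_i)\ge\delta$ for infinitely many $i$, total boundedness gives two of these indices $i\neq j$ with $\rho(y_i,y_j)<\delta\le\rho(x,y_i)$. So for a totally bounded metric, a bad sequence must converge to its point $x$. Every separable metrizable space embeds in the compact space $I^\omega$ and so has a totally bounded metric. For these spaces the question is therefore only about sequences converging to $x$. The metric of Example 3 is totally bounded, and such sequences are exactly where it fails.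

Does Example 3 fail because of an unlucky metric, or because of the space? The answer is phrased in terms of dimension.

## 3. Dimension facts to be used

"Zero-dimensional" means $\dim\le0$, and $\dim\le-1$ means empty. For separable metrizable spaces we use the following textbook facts; numbers refer to Engelking, *Dimension Theory*.

A *partition* between disjoint closed sets $A,B\subset X$ is a closed set $L$ such that $X\setminus L=U\cup V$ with $U,V$ disjoint and open, $A\subset U$, $B\subset V$.

1. A separable space is zero-dimensional if and only if it has a base of clopen sets.
2. Subspace theorem: $Y\subset X$ implies $\dim Y\le\dim X$. Also $\dim I^m=m$.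
3. Separation theorem (1.2.11): if $A,B\subset X$ are disjoint closed sets and $Q\subset X$ is zero-dimensional, there is a partition $L$ between $A$ and $B$ with $L\cap Q=\emptyset$.
4. Decomposition and enlargement (1.5.8, 1.5.10, 1.5.11): for $d\ge0$, $\dim M\le d$ if and only if $M$ is a union of $d+1$ zero-dimensional subspaces; and a subspace of $M$ of dimension $\le e$ lies in a $G_\delta$-subset of $M$ of dimension $\le e$.
5. Theorem on partitions (1.8.1, equivalent to Brouwer's theorem): if $L_n$ is a partition between the $n$-th pair of opposite faces of $I^m$, $n=1,\dots,m$, then $L_1\cap\dots\cap L_m\ne\emptyset$.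

**Definition 4.** A space is *countable-dimensional* if it is a countable union of zero-dimensional subspaces, and *strongly countable-dimensional* if it is a countable union of closed finite-dimensional subspaces.

For instance, the set of points of $I^\omega$ with only finitely many nonzero coordinates is strongly countable-dimensional, being the union of the compact sets $I^m\times\{(0,0,\dots)\}$. A separable strongly countable-dimensional space is countable-dimensional, by fact 4. Subspaces of countable-dimensional separable spaces are countable-dimensional, by fact 2.

## 4. Property (∗) between two dimension classes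

**Theorem A.** Let $X$ be separable metrizable, $\rho$ any metric on $X$, $D$ a countable dense subset, $\varepsilon_1,\varepsilon_2,\dots>0$. There is a countable-dimensional $Z\subset X$ such that for each $x\in X\setminus Z$ there are $y_1,y_2,\dots\in D$ with $\rho(x,y_i)\le\varepsilon_i$ for all $i$ and
$$\rho(y_i,y_j)>\max\{\rho(x,y_i),\rho(x,y_j)\}\qquad(i\ne j).$$
In particular the set of good points of any metric on $X$ is countable-dimensional.

**Corollary B.** If $X$ is metrizable and has a separable subspace that is not countable-dimensional (for example $X=I^\omega$), then no metric on $X$ has (∗). Hence the condition in (c) cannot be dropped.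

**Theorem C.** Every separable strongly countable-dimensional metrizable space has a totally bounded metric with (∗).

**Proposition D.** There is a compact metrizable space that is not strongly countable-dimensional but has a metric with (∗).

So the answer to the question is no. For separable spaces we have: strongly countable-dimensional $\Rightarrow$ admits a metric with (∗) $\Rightarrow$ countable-dimensional, and the first implication is not reversible. Whether the second is reversible is not settled here.

There is no conflict with Hattori's theorem. If $\varepsilon_i\to0$ in Theorem A, the bad sequences converge to $x$, so they do not satisfy the hypothesis of (c).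

## 5. Picking the points one at a time at a fixed $x$

To prove that some point is not good for an arbitrary metric, one would first fix $x$ and choose $y_1,y_2,\dots$ in turn. Suppose $y_1,\dots,y_n$ are chosen. By (1), the next point must lie outside the balls $\{z:\rho(z,y_i)\le\rho(x,y_i)\}$. We also want it very close to $x$, to have $\rho(y_i,y_{n+1})>\rho(x,y_{n+1})$ as well. So $x$ must be in the closure of the complement of these balls, and it must still be so after the new ball is removed. On the line this fails for every $x$. Once $y_1<x<y_2$, the point $x$ is interior to the union of the two closed balls, and no further choice is possible. If both lie on one side of $x$, they already violate (1). The balls cover a neighborhood of $x$, and for an arbitrary metric we cannot tell from a single $x$ whether that can be avoided.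

The next thought is to treat all $x$ at once and ask how large the set of stuck points is. For a tuple $(y_1,\dots,y_n)$ in $D$, consider the points that are stuck at this tuple, and let $y\in D$ be a candidate for the next center. To show that the stuck points form a small set we would like a ball around $y$ to split them into two parts. But with radius $\rho(z,y)$ the ball changes with the stuck point $z$, and every $z$ lies on the sphere of its own ball; there is no part outside. This is where the approach stops.

The remedy is already in Definition 1. Let the radius be a rational number $r_i\ge\rho(x,y_i)$ that belongs to the state $s$ and not to the point. Then one ball serves all points stuck at $s$ simultaneously, there are still only countably many states, and the ball does split the stuck points.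

## 6. Dead ends are zero-dimensional: proof of Theorem A

We use $\mathcal S,G_s,P_s,Z_s,Z$ from Section 1. If $X=\emptyset$ there is nothing to prove.

**Step 1: each $Z_s$ is zero-dimensional.** The purpose is to show that $Z$ is countable-dimensional; we find small clopen neighborhoods in $Z_s$.

Let $s$ have length $n$, let $x\in Z_s$ and $\eta>0$. Choose a positive rational $r<\eta/2$ with $r\le\varepsilon_{n+1}$ and, if $n\ge1$, $r\le r_n$. Since $x\in P_s\subset\overline{G_s}$, the open set $G_s\cap\{z:\rho(x,z)<r\}$ is nonempty, and since $D$ is dense there is
$$y\in D\cap G_s\quad\text{with}\quad\rho(x,y)<r.$$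
Then $t=s^\frown(y,r)$ belongs to $\mathcal S$. Let $B=\{z:\rho(z,y)\le r\}$. This closed set contains the open ball of radius $r$ about $y$, which is a neighborhood of $x$. If $z\in B$, then $\rho(z,x)\le\rho(z,y)+\rho(y,x)<2r<\eta$, so $B$ lies in the $\eta$-ball about $x$. Moreover $G_t=G_s\setminus B$. We claim that
$$Z_s\cap B=Z_s\setminus\overline{G_t}. \tag{2}$$

First let $z\in Z_s\cap B$. Then $z\in P_s$ gives $\rho(z,y_i)\le r_i$ for $i\le n$, and $z\in B$ gives $\rho(z,y)\le r$. So $z$ satisfies all the inequalities in the definition of $P_t$. Since $z\in Z_s$, we have $z\notin P_t$. The only condition that can fail is $z\in\overline{G_t}$. So $z\notin\overline{G_t}$.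

Now let $z\in Z_s\setminus B$. Then $z\in\overline{G_s}$, and $X\setminus B$ is an open neighborhood of $z$. Every neighborhood $O$ of $z$ contains the neighborhood $O\cap(X\setminus B)$, which meets $G_s$; so $O$ meets $G_s\setminus B=G_t$. Hence $z\in\overline{G_t}$. This proves (2).

The left side of (2) is closed in $Z_s$ because $B$ is closed, and the right side is open in $Z_s$. So $Z_s\cap B$ is a clopen subset of $Z_s$, contains a neighborhood of $x$ in $Z_s$, and lies in the $\eta$-ball about $x$. As $x$ and $\eta$ were arbitrary, $Z_s$ has a base of clopen sets. It is separable, so it is zero-dimensional by fact 1. Since $\mathcal S$ is countable, $Z=\bigcup_sZ_s$ is countable-dimensional.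

**Step 2: a point outside $Z$ has a bad sequence.** The purpose is to follow an infinite branch of the tree.

Let $x\in X\setminus Z$. We have $x\in P_\emptyset=X$. Whenever $x\in P_s$, the fact that $x\notin Z_s$ gives a one-step extension $t\in\mathcal S$ of $s$ with $x\in P_t$. By induction we obtain $(y_1,r_1),(y_2,r_2),\dots$ such that every initial segment $s_n$ is in $\mathcal S$ and $x\in P_{s_n}$. Hence
$$\rho(x,y_i)\le r_i\le\varepsilon_i\qquad\text{for all }i.$$
For $i<j$, the condition $s_j\in\mathcal S$ gives $\rho(y_i,y_j)>r_i$ and $r_i\ge r_j$, so
$$\rho(y_i,y_j)>r_i=\max\{r_i,r_j\}\ge\max\{\rho(x,y_i),\rho(x,y_j)\}.$$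
This is symmetric in $i,j$, so it holds for all $i\ne j$.

**Step 3: the good points.** By Step 2 and (1), no point outside $Z$ is good. So the good points form a subset of $Z$, and this subset is countable-dimensional. $\blacksquare$

## 7. The Hilbert cube has no metric with (∗): proof of Corollary B

**Step 1: passing to a separable subspace.** Suppose $\rho$ has (∗) on $X$, and let $Y\subset X$ be separable. A sequence in $Y$ is a sequence in $X$, so $\rho$ restricted to $Y$ has (∗), and all points of $Y$ are good. By Theorem A, $Y$ is countable-dimensional. So a space with a separable subspace that is not countable-dimensional has no metric with (∗).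

**Step 2: $I^\omega$ is not countable-dimensional.** This classical fact makes the example work. Suppose $I^\omega=\bigcup_{n\ge1}Z_n$ with $Z_n$ zero-dimensional. Let $A_n=\{x_n=0\}$ and $B_n=\{x_n=1\}$ be the $n$-th opposite faces. By the separation theorem there is a partition $L_n$ between $A_n$ and $B_n$ with $L_n\cap Z_n=\emptyset$. A point of $\bigcap_nL_n$ would lie in no $Z_n$, so $\bigcap_nL_n=\emptyset$. The $L_n$ are closed and $I^\omega$ is compact, so $L_1\cap\dots\cap L_m=\emptyset$ for some $m$.

Identify $I^m$ with $I^m\times\{(0,0,\dots)\}\subset I^\omega$. For $n\le m$, the $n$-th faces of $I^m$ lie in $A_n$ and $B_n$. If $I^\omega\setminus L_n=U\cup V$ as in the definition of a partition, then $U\cap I^m$ and $V\cap I^m$ show that $L_n\cap I^m$ is a partition between these faces of $I^m$. These $m$ partitions have empty intersection, which contradicts the theorem on partitions. $\blacksquare$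

So for every metric on $I^\omega$ the set of good points is countable-dimensional, and the bad points are all the points outside it.

## 8. Coordinates that are constant near a point

We turn to metrics that do have (∗). In Example 3 the bad sequence used infinitely many coordinates, and each of them varied near $x$: the $i$-th coordinate separated $y_i$ from all later $y_j$. A coordinate that is constant near $x$ cannot do this once $y_j$ is close to $x$. This suggests metrics built from functions of which only finitely many vary near any given point.

**Definition 5.** For continuous $f:X\to I$, let $N(f)$ be the set of points having no neighborhood on which $f$ is constant. It is closed, since its complement is open.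

For $f(t)=\min(2t,1)$ on $I$ we get $N(f)=[0,\tfrac12]$. For the Cantor function, $N(f)$ is the Cantor set: $f$ is constant on each removed interval, and it increases across every neighborhood of a point of the Cantor set. So a function can climb from $0$ to $1$ on a connected space with $N(f)$ zero-dimensional.

**Lemma 1.** Let $f_1,f_2,\dots:X\to I$ be continuous, let $(f_k)_k:X\to I^\omega$ be an embedding, and suppose each $x\in X$ lies in only finitely many $N(f_k)$. Then
$$\rho(x,y)=\sup_k2^{-k}|f_k(x)-f_k(y)|$$
is a totally bounded metric on $X$ with (∗).

**Step 1: $\rho$ is a totally bounded metric inducing the topology.** On $I^\omega$, the formula $\sup_k2^{-k}|a_k-b_k|$ defines a metric that induces the product topology, because the coordinates $k>m$ contribute at most $2^{-m-1}$ to it. Since $I^\omega$ is compact, this metric is totally bounded, and so is its restriction to the image of $X$. As $(f_k)$ is an embedding, $\rho$ is a totally bounded metric inducing the topology of $X$.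

**Step 2: a bad sequence would converge to $x$ without reaching it.** Suppose $(y_i)$ is bad for $x$, and put $r_i=\rho(x,y_i)$. Then $\rho(y_i,y_j)>\max(r_i,r_j)$ for $i\ne j$. If $r_i=0$, then $y_i=x$ and $\rho(y_i,y_j)=r_j$ for $j\neq i$, a contradiction. So $r_i>0$ for all $i$. By Remark 1, no $\delta>0$ has $r_i\ge\delta$ for infinitely many $i$. So $r_i\to0$, that is, $y_i\to x$.

**Step 3: far along the sequence, only coordinates that vary near $x$ matter.** Let $F=\{k:x\in N(f_k)\}$, a finite set. For fixed $i$ the set $K_i=\{k\notin F:2^{-k}\ge r_i\}$ is finite because $r_i>0$, and each $f_k$ with $k\in K_i$ is constant near $x$. Since $y_j\to x$, there is $J(i)>i$ such that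
$$f_k(y_j)=f_k(x)\qquad\text{for all }j\ge J(i),\ k\in K_i.$$
Let $j\ge J(i)$. The supremum defining $\rho(y_i,y_j)$ is positive and its terms are at most $2^{-k}\to0$, so it is attained at some $k$. For this $k$,
$$2^{-k}|f_k(y_i)-f_k(y_j)|>\max(r_i,r_j)\ge2^{-k}\max\{|f_k(y_i)-f_k(x)|,|f_k(y_j)-f_k(x)|\}. \tag{3}$$
The left side is at most $2^{-k}$, so $2^{-k}>r_i$. If $k\notin F$, then $k\in K_i$, so $f_k(y_j)=f_k(x)$, and (3) would say $|f_k(y_i)-f_k(x)|>|f_k(y_i)-f_k(x)|$ after division by $2^{-k}$. This is false. So $k\in F$.

**Step 4: the signs.** Let $a=f_k(y_i)$, $b=f_k(y_j)$, $c=f_k(x)$. By (3), $|a-b|>\max(|a-c|,|b-c|)$. If $c\le\min(a,b)$, then $|a-b|\le\max(a,b)-c=\max(|a-c|,|b-c|)$; the case $c\ge\max(a,b)$ is symmetric. So $c$ lies strictly between $a$ and $b$, and $a-c$ and $b-c$ have opposite nonzero signs. We have shown: for every $i$ and every $j\ge J(i)$, the vectors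
$$\bigl(\operatorname{sgn}(f_k(y_i)-f_k(x))\bigr)_{k\in F}\quad\text{and}\quad\bigl(\operatorname{sgn}(f_k(y_j)-f_k(x))\bigr)_{k\in F}$$
differ.

**Step 5: too many sign vectors.** Choose $i_1<i_2<\cdots$ with $i_{m+1}\ge J(i_l)$ for all $l\le m$. By Step 4 the sign vectors of $y_{i_1},y_{i_2},\dots$ are pairwise distinct. But there are at most $3^{|F|}$ sign vectors. This contradiction shows that $\rho$ has (∗). $\square$

## 9. Urysohn functions locally constant on zero-dimensional sets

To apply Lemma 1 we need functions that separate points from closed sets, yet have small sets $N(f)$. On a connected space a nonconstant $f$ has $N(f)\neq\emptyset$, so we cannot hope for $N(f)=\emptyset$. But we can make $N(f)$ avoid countably many prescribed closed zero-dimensional sets.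

**Lemma 2.** Let $X$ be separable metrizable, $A,B\subset X$ disjoint closed, $E_1,E_2,\dots\subset X$ closed and zero-dimensional. There is a continuous $f:X\to I$ with $f|A=0$, $f|B=1$ and $N(f)\cap\bigcup_nE_n=\emptyset$.

For example, with $X=I$, $A=\{0\}$, $B=\{1\}$ and the $E_n$ the singletons of rational points, $f$ climbs from $0$ to $1$ and is constant near every rational.

**Step 1: thickening two closed sets so that they take in $Q$.** We show:

(S) If $G$ is separable metrizable, $A',B'\subset G$ are disjoint closed and $Q\subset G$ is closed and zero-dimensional, then there are disjoint closed $A''\supset A'$ and $B''\supset B'$ with $Q\subset\operatorname{int}A''\cup\operatorname{int}B''$, interiors being taken in $G$.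

By the separation theorem there are disjoint open $U\supset A'$, $V\supset B'$ with $Q\subset U\cup V$. Then $Q\setminus V\subset U$ and $Q\setminus U\subset V$. So $A'\cup(Q\setminus V)$ and $B'\cup(Q\setminus U)$ are closed, and they are disjoint because they lie in $U$ and $V$. By normality they have open neighborhoods with disjoint closures; let $A'',B''$ be these closures. Since $U\cap V=\emptyset$, we have $Q=(Q\setminus V)\cup(Q\setminus U)$, so $Q\subset\operatorname{int}A''\cup\operatorname{int}B''$.

**Step 2: the inductive construction.** We treat $E_1,E_2,\dots$ one after another, making $f_{n+1}$ constant near each point of $E_{n+1}$ with a value that later steps will never disturb. Let $D_n=\{j2^{-n}:0\le j\le2^n\}$, and let $f_0:X\to I$ be a Urysohn function with $f_0|A=0$ and $f_0|B=1$. Given a continuous $f_n:X\to I$, consider for $0\le j<2^n$ the closed set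
$$G_j=f_n^{-1}[j2^{-n},(j+1)2^{-n}].$$
Apply (S) in $G_j$ to
$$A_j=f_n^{-1}(j2^{-n}),\qquad B_j=f_n^{-1}((j+1)2^{-n}),\qquad Q=E_{n+1}\cap G_j,$$
which is allowed since $Q$ is closed and, by the subspace theorem, zero-dimensional. We get disjoint closed $A_j''\supset A_j$ and $B_j''\supset B_j$ in $G_j$. By Urysohn's lemma, let $f_{n+1}|G_j$ be continuous with values in $[j2^{-n},(j+1)2^{-n}]$, equal to $j2^{-n}$ on $A_j''$ and to $(j+1)2^{-n}$ on $B_j''$.

These definitions fit together. If $j<j'$ and $G_j\cap G_{j'}\ne\emptyset$, then $j'=j+1$ and $G_j\cap G_{j+1}=B_j=A_{j+1}$, where both definitions give $(j+1)2^{-n}$. The $G_j$ form a finite closed cover of $X$, so $f_{n+1}$ is well defined and continuous.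

**Step 3: three properties.** These are what the limit needs.

(i) $|f_{n+1}-f_n|\le2^{-n}$, because on $G_j$ both functions have values in the same interval of length $2^{-n}$.

(ii) $f_{n+1}=f_n$ on $f_n^{-1}(D_n)$, because that set is the union of the $A_j$ and $B_j$, on which $f_{n+1}$ was given the value of $f_n$.

(iii) Each $x\in E_{n+1}$ has a neighborhood in $X$ on which $f_{n+1}$ is constant with value in $D_n$. Indeed, for each of the one or two $j$ with $x\in G_j$, the point $x$ is in the interior, relative to $G_j$, of $A_j''$ or of $B_j''$. So there is an open $O_j\subset X$ containing $x$ such that $f_{n+1}$ is constant on $O_j\cap G_j$ with value in $D_n$. This value is $f_{n+1}(x)$, so it is the same for both $j$. Intersect these $O_j$, and remove the closed sets $G_{j'}$ not containing $x$. The result is an open neighborhood of $x$ that is covered by the $G_j$ with $x\in G_j$, and $f_{n+1}$ equals $f_{n+1}(x)$ on it.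

**Step 4: the limit.** By (i) the $f_n$ converge uniformly, so $f=\lim f_n$ is continuous with values in $I$. Let $x\in E_{n+1}$, let $O$ be its neighborhood from (iii), and let $v\in D_n$ be the value of $f_{n+1}$ on $O$. Since $v\in D_m$ for all $m\ge n$, property (ii) gives inductively $f_m=v$ on $O$ for all $m\ge n+1$, so $f=v$ on $O$. Hence $x\notin N(f)$. As $n\ge0$ was arbitrary, $N(f)\cap\bigcup_nE_n=\emptyset$. Finally, $f_0$ has the values $0$ and $1$ on $A$ and $B$, and $0,1\in D_n$ for all $n$. By (ii) all $f_n$, and so $f$, equal $0$ on $A$ and $1$ on $B$. $\square$

## 10. Lowering dimension one function at a time: proof of Theorem C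

Arbitrary Urysohn functions for the pairs of a countable base would give an embedding, but a point might lie in infinitely many $N(f_k)$. We use Lemma 2 to choose each new $N(f_k)$ so that it cuts the dimension of every finite intersection of the earlier ones by one. On a set of dimension $d_i$ this can happen at most $d_i$ times before the intersection becomes empty; one more set leaves nothing.

Let $X$ be nonempty, separable and strongly countable-dimensional, and write $X=\bigcup_{i\ge1}F_i$ with $F_i$ closed and $\dim F_i\le d_i$, $0\le d_i<\infty$.

**Step 1: enough functions for an embedding.** Let $\mathcal B$ be a countable base, and let $(A_k,B_k)_{k\ge1}$ enumerate, with repetitions if necessary, all pairs $(\overline U,X\setminus V)$ with $U,V\in\mathcal B$ and $\overline U\subset V$. Suppose $f_k:X\to I$ are continuous with $f_k|A_k=0$ and $f_k|B_k=1$. Given $x\notin C$ with $C$ closed, there is $V\in\mathcal B$ with $x\in V\subset X\setminus C$, and by regularity $U\in\mathcal B$ with $x\in U\subset\overline U\subset V$. For the index $k$ of this pair, $f_k(x)=0$ and $f_k=1$ on $C$. So $(f_k)$ separates points from closed sets, and $(f_k)_k:X\to I^\omega$ is an embedding.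

**Step 2: the inductive condition.** Write $N_S=\bigcap_{l\in S}N(f_l)$ and $N_\emptyset=X$. We construct $f_1,f_2,\dots$ as in Step 1 so that, for each $k$, all $i$ and all $S\subset\{1,\dots,k\}$,
$$\dim(F_i\cap N_S)\le d_i-|S|,\tag{4}$$
which means $F_i\cap N_S=\emptyset$ if $|S|>d_i$. For $k=0$ the only $S$ is empty, and (4) is $\dim F_i\le d_i$.

**Step 3: constructing $f_k$.** Suppose $f_1,\dots,f_{k-1}$ are given with (4) for $k-1$. We look for the zero-dimensional sets that $N(f_k)$ should avoid. Let $i\ge1$ and $S\subset\{1,\dots,k-1\}$, and let $M=F_i\cap N_S$, which is closed in $X$. If $M=\emptyset$, put $E_{i,S}=\emptyset$. If $M\ne\emptyset$, put $d=d_i-|S|$; by (4), $\dim M\le d$, and so $d\ge0$. By fact 4, $M=M_0\cup\dots\cup M_d$ with all $M_j$ zero-dimensional, $\dim(M_1\cup\dots\cup M_d)\le d-1$, and $M_1\cup\dots\cup M_d$ lies in a $G_\delta$-subset $M^*$ of $M$ with $\dim M^*\le d-1$. For $d=0$ take $M^*=\emptyset$. Put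
$$E_{i,S}=M\setminus M^*\subset M_0.$$
Then $E_{i,S}$ is an $F_\sigma$ in $M$, hence in $X$, so it is a countable union of closed subsets of $X$; these are zero-dimensional since they lie in $M_0$. Also $\dim(M\setminus E_{i,S})=\dim M^*\le d-1$.

There are countably many pairs $(i,S)$. Apply Lemma 2 to $A_k,B_k$ and the countable family of all the closed zero-dimensional sets that make up the $E_{i,S}$. The resulting $f_k$ has $f_k|A_k=0$, $f_k|B_k=1$, and
$$F_i\cap N_S\cap N(f_k)\subset(F_i\cap N_S)\setminus E_{i,S}$$
for all $i\ge1$ and $S\subset\{1,\dots,k-1\}$.

**Step 4: condition (4) for $k$.** For sets not containing $k$, (4) is the induction hypothesis. A set containing $k$ has the form $S\cup\{k\}$ with $S\subset\{1,\dots,k-1\}$. If $F_i\cap N_S=\emptyset$, there is nothing to prove. Otherwise $F_i\cap N_{S\cup\{k\}}$ lies in $M\setminus E_{i,S}$, so its dimension is at most $d-1=d_i-|S\cup\{k\}|$.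

**Step 5: conclusion.** If a point of $F_i$ were in $N(f_k)$ for all $k$ in a set $S$ of $d_i+1$ indices, then $F_i\cap N_S\ne\emptyset$ with $|S|>d_i$, against (4). So
$$\text{each point of }F_i\text{ lies in at most }d_i\text{ of the sets }N(f_k).\tag{5}$$
Since $X=\bigcup_iF_i$, each point lies in only finitely many $N(f_k)$. By Lemma 1, $X$ has a totally bounded metric with (∗). $\blacksquare$

## 11. Cubes of growing dimension over a dense set in the Cantor set: proof of Proposition D

Lemma 1 asks only for finiteness at each point. It does not ask that the space be covered by countably many closed sets on each of which the number of varying coordinates is bounded. We build a compact space in which cubes $I^n$ of all dimensions sit densely, so that Baire's theorem excludes strong countable-dimensionality.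

**Step 1: locally constant maps that oscillate at one point.** Let $C$ be the Cantor set and $\{q_1,q_2,\dots\}$ a dense set of distinct points of $C$. For each $n$ choose a clopen neighborhood base $C=W_{n,0}\supset W_{n,1}\supset\cdots$ at $q_n$ such that all $H_{n,m}=W_{n,m-1}\setminus W_{n,m}$ $(m\ge1)$ are nonempty. Since $\bigcap_mW_{n,m}=\{q_n\}$, the set $C\setminus\{q_n\}$ is the disjoint union of the clopen sets $H_{n,m}$. Let $(a_{n,m})_{m\ge1}$ be a sequence in $I^n$ all of whose tails are dense; for instance, list a countable dense set with each element repeated infinitely often. Define $u_n:C\setminus\{q_n\}\to I^n$ by $u_n=a_{n,m}$ on $H_{n,m}$. Then $u_n$ is locally constant.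

**Step 2: the space.** Put $R=C\setminus\{q_1,q_2,\dots\}$. Nonempty open subsets of $C$ are uncountable, so $R$ is dense in $C$. Let $M$ be the closure of
$$\{(c,(u_n(c))_{n\ge1}):c\in R\}\quad\text{in}\quad C\times\prod_{n\ge1}I^n.$$
It is compact and metrizable. Let $\pi:M\to C$ and $v_n:M\to I^n$ be the projections, and $C_n=\pi^{-1}(q_n)$.

**Step 3: the fibers.** We determine $\pi^{-1}(c)$ for each $c$. Let $p\in M$ with $\pi(p)=c$. There are $c_k\in R$ with $c_k\to c$ and $u_n(c_k)\to v_n(p)$ for all $n$. If $c\ne q_n$, then $u_n$ is continuous at $c$, so $v_n(p)=u_n(c)$. Hence
$$v_n=u_n\circ\pi\quad\text{on the open set }M\setminus C_n,\tag{6}$$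
and $v_n$ is locally constant there. For $c\in R$, (6) holds at $p$ for all $n$. So $\pi^{-1}(c)$ has at most one point, and it has exactly one, since $(c,(u_n(c))_n)\in M$.

Now let $c=q_n$. By (6), $v_m(p)=u_m(q_n)$ for $m\ne n$, so $p$ is determined by $v_n(p)$, and $v_n|C_n$ is injective. It is also onto $I^n$. Given $a\in I^n$, the tails of $(a_{n,m})_m$ are dense, so there are $m_1<m_2<\cdots$ with $a_{n,m_k}\to a$. Each $H_{n,m_k}$ is nonempty and open, so there is $c_k\in H_{n,m_k}\cap R$. Then $c_k\to q_n$, $u_n(c_k)=a_{n,m_k}\to a$, and $u_m(c_k)\to u_m(q_n)$ for $m\ne n$. The limit of the points $(c_k,(u_m(c_k))_m)$ lies in $M$; it is a point of $C_n$ whose $v_n$-value is $a$. As $C_n$ is compact, $v_n$ maps $C_n$ homeomorphically onto $I^n$.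

**Step 4: $M$ is not strongly countable-dimensional.** Let $V\subset M$ be nonempty and open. Since the points over $R$ are dense in $M$, $V$ contains a point over some $c\in R$, and so $V\supset\pi^{-1}(c)$. The set $\pi(M\setminus V)$ is compact and misses $c$, so its complement $W$ is a neighborhood of $c$ with $\pi^{-1}(W)\subset V$. As $W$ contains $q_m$ for infinitely many $m$, $V$ contains $C_m\cong I^m$ for infinitely many $m$. So no nonempty open subset of $M$ is contained in a finite-dimensional set, by fact 2. If $M$ were a countable union of closed finite-dimensional sets, then by Baire's theorem one of them would have nonempty interior, a contradiction.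

**Step 5: functions on $M$.** We look for a family to which Lemma 1 applies. Carry out the proof of Theorem C for $X=I^n$ with $F_i=I^n$ and $d_i=n$ for all $i$. It gives continuous functions $g_{n,l}:I^n\to I$ $(l\ge1)$ that separate points and, by (5), are such that each point of $I^n$ lies in at most $n$ of the sets $N(g_{n,l})$. Consider on $M$ the family of all $g_{n,l}\circ v_n$ $(n,l\ge1)$ and all characteristic functions of $\pi^{-1}(H)$ with $H\subset C$ clopen. It is countable, since $C$ has only countably many clopen subsets, and its members are continuous.

The family separates points. Points with different images under $\pi$ are separated by a characteristic function. Two distinct points with the same image lie in some $C_n$; they have different $v_n$-values, and some $g_{n,l}$ separates these. Since $M$ is compact, the family, enumerated as $f_1,f_2,\dots$, gives an embedding $M\to I^\omega$.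

**Step 6: each point is in finitely many of the sets $N$.** The characteristic functions are locally constant, so their sets $N$ are empty. For the other functions,
$$N(g_{n,l}\circ v_n)\subset C_n\cap v_n^{-1}(N(g_{n,l})).$$
Indeed, off $C_n$ the map $v_n$ is locally constant by (6), and so is $g_{n,l}\circ v_n$. And if $v_n(p)\notin N(g_{n,l})$, then $g_{n,l}$ is constant on a neighborhood $O$ of $v_n(p)$, so $g_{n,l}\circ v_n$ is constant on the neighborhood $v_n^{-1}(O)$ of $p$. The sets $C_n$ are pairwise disjoint. So a point of $C_n$ lies in at most $n$ of the sets $N(f_k)$, and a point in no $C_n$ lies in none. By Lemma 1, $M$ has a metric with (∗). $\blacksquare$
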